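# A weak type $(1,1)$ inequality for averages over nested rectangles in $\mathbb Z^d$

## 1. Splitting a function on a rectangle by directions of cancellation

A *rectangle* in $\mathbb Z^d$ is a product of nonempty finite integer intervals, and $|\cdot|$ counts points. Let $Q=\prod_n Q_n$ be a rectangle and let $h:\mathbb Z^d\to\mathbb C$ be supported in $Q$. For $1\le n\le d$ let $\mathsf E_n h$ be the function supported in $Q$ that is obtained by averaging in the $n$-th variable over $Q_n$: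
$$\mathsf E_nh(x)=\frac1{|Q_n|}\sum_{t\in Q_n}h(x_1,\dots,x_{n-1},t,x_{n+1},\dots,x_d)\qquad(x\in Q).$$
These operators commute, $\mathsf E_n^2=\mathsf E_n$, and $\prod_n\mathsf E_n h$ equals the mean of $h$ over $Q$, times $1_Q$. For $N\subset\{1,\dots,d\}$ put
$$h^N=\prod_{n\in N}(1-\mathsf E_n)\prod_{n\notin N}\mathsf E_n\,h. \tag{1}$$
Expanding $1=\prod_n\big(\mathsf E_n+(1-\mathsf E_n)\big)$ gives $h=\sum_N h^N$. The term $N=\emptyset$ is the mean, so
$$h-(\mathrm{avg}_Q h)1_Q=\sum_{\emptyset\ne N\subset\{1,\dots,d\}}h^N. \tag{2}$$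
The $2^d-1$ pieces have three properties.

* **(P1)** $h^N$ is supported in $Q$ and $\|h^N\|_1\le2^{d}\|h\|_1$, because $\mathsf E_n$ is a contraction of $\ell^1(Q)$ and so $1-\mathsf E_n$ has norm at most $2$.
* **(P2)** If $n\in N$, then $\sum_{x_n}h^N(x)=0$ on every line in direction $n$, because $\mathsf E_nh^N=0$.
* **(P3)** If $n\notin N$, then $h^N(x)$ does not depend on $x_n\in Q_n$, because $\mathsf E_nh^N=h^N$.

**Example.** Let $d=2$, $Q=\{0,1\}^2$, $h=4\,\delta_{(0,0)}$. On $Q$ we find $h^{\emptyset}=1$, $h^{\{1\}}=(-1)^{x_1}$, $h^{\{2\}}=(-1)^{x_2}$, $h^{\{1,2\}}=(-1)^{x_1+x_2}$. At $(0,0)$ the sum is $1+1+1+1=4$; at $(1,0)$ it is $1-1+1-1=0$; at $(0,1)$ it is $1+1-1-1=0$; at $(1,1)$ it is $1-1-1+1=0$.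

The splitting (2) serves a problem in which the sides of rectangles grow at unrelated speeds. In a Calderón–Zygmund decomposition one usually uses only that a bad piece has mean zero over $Q$. If one side of the averaging rectangle is frozen while another grows, a single mean-zero condition does not say in which direction the cancellation sits. The piece $h^N$ says it exactly. It cancels in each direction of $N$ separately, which produces decay, and it is constant in the other directions, which keeps its mass spread evenly over slices. Both properties will be used, in one lemma (Lemma 3).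

## 2. Nested rectangles and their square function

Let $\mathcal A=\{E_i\}_{i\ge1}$ be a nested sequence of rectangles in $\mathbb Z^d$, $E_1\subset E_2\subset\cdots$. Nothing is assumed about eccentricity or regularity. For $f:\mathbb Z^d\to\mathbb C$ set
$$A_if(x)=\frac1{|E_i|}\sum_{y\in E_i}f(x-y),\qquad \mathcal Sf=\Big(\sum_i|A_if-A_{i+1}f|^2\Big)^{1/2}.$$
Write $\|\cdot\|_p$ for the norm of $\ell^p(\mathbb Z^d)$ (counting measure) and recall
$$\|g\|_{L^{1,\infty}}=\sup_{\lambda>0}\lambda\,|\{x\in\mathbb Z^d:|g(x)|>\lambda\}|.$$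
An operator is of weak type $(1,1)$ if it maps $\ell^1$ to $L^{1,\infty}$ with a bound. The following problem comes from Ben Krause, "On Higher-Dimensional Oscillation in Ergodic Theory", arXiv:1309.2336 (2013): for each $\mathcal A$, is there a constant $C(\mathcal A)$, depending only on $\mathcal A$ and $d$, with $\|\mathcal Sf\|_{L^{1,\infty}}\le C(\mathcal A)\|f\|_1$ for all $f\in\ell^1$? The answer is yes, and the constant can be taken to depend on $d$ only.

**Theorem 1.** There is $C_d$ such that for every nested sequence of rectangles in $\mathbb Z^d$ and all $f\in\ell^1(\mathbb Z^d)$,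
$$\|\mathcal Sf\|_{L^{1,\infty}}\le C_d\|f\|_1 .$$

**Theorem 2.**

1. $\|\mathcal Sf\|_p\le C_{p,d}\|f\|_p$ for all $1<p<\infty$, uniformly in $\mathcal A$.
2. $\mathcal S$ is bounded $\ell^1\to\ell^1$ if and only if $\sup_i|E_i|<\infty$.
3. The exponent $2$ is sharp: for each $d$ there is $\mathcal A$ such that for no $0<r<2$ is $f\mapsto(\sum_i|A_if-A_{i+1}f|^r)^{1/r}$ of weak type $(1,1)$.

**A point mass, by hand.** Take $f=\delta_0$, so $A_i\delta_0=|E_i|^{-1}1_{E_i}$. If $x\in E_{j+1}\setminus E_j$, the differences before step $j$ vanish at $x$, the step $j$ gives $|E_{j+1}|^{-1}$, and the later ones telescope: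
$$\mathcal S\delta_0(x)^2=\frac1{|E_{j+1}|^2}+\sum_{i\ge j+1}\Big(\frac1{|E_i|}-\frac1{|E_{i+1}|}\Big)^2\le\frac1{|E_{j+1}|^2}+\Big(\sum_{i\ge j+1}\Big(\frac1{|E_i|}-\frac1{|E_{i+1}|}\Big)\Big)^2\le\frac2{|E_{j+1}|^2}.$$
If $x\in E_1$, the same telescoping gives $\mathcal S\delta_0(x)\le|E_1|^{-1}$; if $x\notin\bigcup E_i$, the value is $0$. So $\mathcal S\delta_0(x)>\lambda$ forces $x$ to lie in some $E_i$ with $|E_i|<\sqrt2/\lambda$. These $E_i$ are nested, so their union has at most $\sqrt2/\lambda$ points, and $\|\mathcal S\delta_0\|_{L^{1,\infty}}\le\sqrt2$ for every $\mathcal A$. For $d=1$, $E_i=\{0,\dots,i-1\}$ we also see $\mathcal S\delta_0(x)\ge1/(x+1)$ for $x\ge1$, so $\mathcal S\delta_0\notin\ell^1$.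

## 3. Two examples that stop the $\ell^1$ argument off the bad rectangles

The sensible first attempt is the classical one. Decompose $f=g+\sum_Qb_Q$ with $g$ bounded and each $b_Q$ of mean zero on a rectangle $Q$; use $\ell^2$ for $g$; and for $b_Q$ prove $\|\mathcal Sb_Q\|_{\ell^1(\mathbb Z^d\setminus Q^*)}\le C\|b_Q\|_1$, where $Q^*$ is an enlargement of $Q$. The last inequality is false, for two different reasons.

**Example A (rough steps, $d=1$).** Let $E_i=\{0,\dots,i-1\}$ and $b=\delta_0-\delta_1$. Then $A_ib=\frac1i(\delta_0-\delta_i)$, so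
$$A_ib-A_{i+1}b=\Big(\frac1i-\frac1{i+1}\Big)\delta_0-\frac1i\delta_i+\frac1{i+1}\delta_{i+1}.$$
At $x\ge3$ exactly the steps $i=x-1$ and $i=x$ contribute, each with modulus $1/x$. Hence $\mathcal Sb(x)=\sqrt2/x$, which is not summable away from any bounded set. The kernel of a single step has a jump at the face that moved, and cancellation of $b$ does not smooth it.

**Example B (a frozen side, $d=2$).** Let $E_i=\{0,\dots,2^i-1\}\times\{0,1\}$ and let $b=\delta_{(0,0)}-\delta_{(0,1)}$, which has mean zero on $Q=\{0\}\times\{0,1\}$. Averaging $\delta_0-\delta_1$ over $\{0,1\}$ gives $\frac12(\delta_0-\delta_2)$, so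
$$A_ib(x)=2^{-i}1_{[0,2^i)}(x_1)\cdot\tfrac12(\delta_0-\delta_2)(x_2).$$
For $x_1\in[2^j,2^{j+1})$, $j\ge1$, and $x_2\in\{0,2\}$, step $j$ alone gives $\mathcal Sb(x)\ge2^{-j-2}$. The sum over these $2\cdot2^j$ points is at least $\frac12$ for each $j$. So $\|\mathcal Sb\|_{\ell^1}$ is infinite off every bounded set, although here the sides double at each step. The cancellation of $b$ is in direction $2$, where the rectangles do not grow; in direction $1$ there is none.

What replaces the $\ell^1$ estimate is an $\ell^2$ estimate for *all bad pieces of one type together*: off an exceptional set, the square function of the bad part will be dominated by a function whose squared $\ell^2$ norm is at most $C\lambda\|f\|_1$. By Plancherel the left side becomes an expression $\langle\kappa*\beta,\beta\rangle\le\|\kappa*\beta\|_\infty\|\beta\|_1$, and the factor $\lambda$ must come from $\|\kappa*\beta\|_\infty$. For Example B we use the splitting of Section 1. The piece $N$ is sorted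 only by its side lengths in the directions of $N$, decay is asked only in those directions, and the many steps during which these sides are frozen are summed by orthogonality in direction $1$. For Example A we shall separate the multipliers into a smooth part and a small rough part, at a scale that we are free to choose.

## 4. Reduction to steps that move one face in direction 1

From now on $C$ is a constant depending only on $d$ (or on the parameters indicated), possibly different at each occurrence.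

**Step 1: place the origin in every rectangle.** Translating all $E_i$ by one vector translates $\mathcal Sf$. So we assume $0\in E_1$; then $0\in E_i$ for all $i$.

**Step 2: move one face at a time.** Pass from $E_i$ to $E_{i+1}$ through intermediate rectangles by moving the $2d$ faces one after the other. Then $A_if-A_{i+1}f$ is a sum of $2d$ intermediate differences and, by Cauchy–Schwarz, $|A_if-A_{i+1}f|^2\le2d\sum|\text{intermediate differences}|^2$. With the loss of a factor $\sqrt{2d}$ we may therefore assume that exactly one face moves at each step; steps that change nothing are discarded.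

**Step 3: make the sequence finite.** The square functions of the finite subsequences $E_1\subset\dots\subset E_K$ increase to $\mathcal Sf$, and so do their level sets $\{\,\cdot>\lambda\}$. It suffices to treat a finite sequence $E_1\subset\dots\subset E_K$ with constants independent of $K$.

**Step 4: fix the direction of motion.** Let $\mathcal I_\nu$ be the set of steps $i$ (from $E_i$ to $E_{i+1}$) that change coordinate $\nu$, and $\mathcal S_\nu f=(\sum_{i\in\mathcal I_\nu}|A_if-A_{i+1}f|^2)^{1/2}$. Then $\mathcal Sf\le\sum_\nu\mathcal S_\nu f$ and $\{\sum_\nu\mathcal S_\nu f>\lambda\}\subset\bigcup_\nu\{\mathcal S_\nu f>\lambda/d\}$. So it suffices to bound each $\mathcal S_\nu$, and by symmetry $\nu=1$.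

**Notation.** Fourier transforms are $\hat h(\theta)=\sum_xh(x)e^{-2\pi ix\cdot\theta}$ on $\mathbb T^d$, with Plancherel $\|h\|_2^2=\int|\hat h|^2$. Write $E_i=\prod_nI_n^i$ and, for an interval $J\subset\mathbb Z$, $\varphi_J(\theta)=|J|^{-1}\sum_{y\in J}e^{-2\pi iy\theta}$. For $i\in\mathcal I_1$ put
$$I_i=I_1^i,\quad I_i'=I_1^{i+1},\quad L_i=|I_i|,\quad L_i'=|I_i'|,\quad t_i=L_i'-L_i>0,\quad R_i=I_i'\setminus I_i .$$
Since one face moved, $R_i$ is an interval, of length $t_i$. The first side does not change between consecutive indices of $\mathcal I_1$, so $I_i'=I_{i'}$ if $i'$ is the next index after $i$ in $\mathcal I_1$; in particular the $R_i$ are pairwise disjoint. With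
$$D_i=\frac{1_{I_i}}{L_i}-\frac{1_{I_i'}}{L_i'}=\Big(\frac1{L_i}-\frac1{L_i'}\Big)1_{I_i}-\frac1{L_i'}1_{R_i}, \tag{3}$$
the operator $T_i:=A_i-A_{i+1}$, $i\in\mathcal I_1$, has multiplier
$$\hat T_i(\theta)=\hat D_i(\theta_1)\prod_{n\ge2}\varphi_{I_n^i}(\theta_n). \tag{4}$$
Finally, for $1\le j\le K$ let $m_n(j)\ge0$ be the integer with $2^{m_n(j)-1}<|I_n^j|\le2^{m_n(j)}$, and $m(j)=(m_1(j),\dots,m_d(j))$. This vector is nondecreasing in $j$, and $m_n(i)=m_n(i+1)$ if $i\in\mathcal I_1$ and $n\ge2$.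

## 5. One-dimensional multipliers: a positive majorant and the moving face

We want to replace $|\varphi_J|^2$ by the transform of a kernel that is smooth at scale $|J|$ and has a positive transform. For real $M\ge1$ let $r=1-\frac1{2M}\in[\frac12,1)$ and
$$k_M(x)=\frac{1-r}{1+r}\,r^{|x|},\quad x\in\mathbb Z.$$
Since $\sum_xr^{|x|}e^{-2\pi ix\theta}=\frac{1-r^2}{1-2r\cos2\pi\theta+r^2}$ and $1-2r\cos2\pi\theta+r^2=(1-r)^2+4r\sin^2\pi\theta$,
$$\hat k_M(\theta)=\frac{(1-r)^2}{(1-r)^2+4r\sin^2\pi\theta}\ge\frac1{1+16M^2\sin^2\pi\theta}>0. \tag{5}$$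

**Lemma 1.** If $J$ is an interval with $|J|\ge M/2$, then $|\varphi_J|^2\le65\,\hat k_M$.

*Proof.* Summing the geometric series, $|\varphi_J(\theta)|\le\min\big(1,\frac1{|J||\sin\pi\theta|}\big)$. With $v=M^2\sin^2\pi\theta$ this gives $|\varphi_J|^2\le\min(1,4/v)$. Now $\min(1,4/v)(1+16v)\le65$: if $v\le4$ it is at most $1+64$, and if $v\ge4$ it is $4/v+64\le65$. Compare with (5). $\square$

**Lemma 2.** (a) $\sum_{i\in\mathcal I_1}|\hat D_i(\theta)|^2\le12$ for all $\theta$.

(b) Let $M=2^\mu$ with $\mu\ge0$ an integer, let $\mathcal J\subset\mathcal I_1$ be such that $L_i,L_i'\in(M/2,M]$ for $i\in\mathcal J$, and let $\ell$ be an integer with $1\le\ell\le M$. Then $\sum_{i\in\mathcal J}|\hat D_i|^2\le C\hat k_\ell+\hat w$ for some $w$ with $\hat w$ real and $|w(x)|\le\frac CM1_{|x|\le2\ell}$.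

*Proof of (a).* We bound $\hat D_i$ in three ways and use each where it is best. Let $s=|\sin\pi\theta|$; if $s=0$ all terms vanish. From $\varphi_{I_i'}=\frac{L_i}{L_i'}\varphi_{I_i}+\frac{t_i}{L_i'}\varphi_{R_i}$ we get $\hat D_i=\frac{t_i}{L_i'}(\varphi_{I_i}-\varphi_{R_i})$. For $y,y'\in I_i'$, $|e^{-2\pi iy\theta}-e^{-2\pi iy'\theta}|=2|\sin\pi(y-y')\theta|\le2|y-y'|s\le2L_i's$. Therefore
$$|\hat D_i|\le2t_is,\qquad|\hat D_i|\le\frac{2t_i}{L_i'},\qquad|\hat D_i|\le|\varphi_{I_i}|+|\varphi_{I_i'}|\le\frac1{L_is}+\frac1{L_i's}\le\frac2{L_is}.$$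
* The indices with $L_i'\le1/s$: their $R_i$ are disjoint and lie in an interval of length at most $1/s$, so $\sum t_i\le1/s$ and these terms sum to at most $4s^2(\sum t_i)^2\le4$.
* At most one index has $L_i<1/s<L_i'$; since $|\hat D_i|\le2$ it contributes at most $4$.
* The indices with $L_i\ge1/s$: $|\hat D_i|^2\le\frac{2t_i}{L_i'}\cdot\frac2{L_is}=\frac4s\big(\frac1{L_i}-\frac1{L_i'}\big)$. As $L_i'=L_{i'}$ for the next index $i'$, the sum telescopes to at most $\frac4s\cdot s=4$. $\square$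

**Why (b) has two terms.** One might hope that $\sum_{\mathcal J}|\hat D_i|^2\le C\hat k_M$. This fails for one-point steps. Let $M\ge8$ and let $L_i$ run through the integers strictly between $M/2$ and $M$, with $L_i'=L_i+1$. At $\theta=\frac12$ we have $|\varphi_{R_i}|=1$ and $|\varphi_{I_i}|\le1/L_i\le\frac15$, so $|\hat D_i|^2\ge\frac{16}{25M^2}$; there are $M/2-1\ge M/4$ terms, so the sum is at least $\frac4{25M}$. But $\hat k_M(\frac12)=\frac{(1-r)^2}{(1+r)^2}\le\frac1{9M^2}$. This is Example A on the Fourier side. In (b) the rough part $w$ has height $C/M$ and width about $\ell$, hence total mass about $\ell/M$, which is small if $\ell\ll M$.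

*Proof of (b).* We cut frequency with an average at scale $\ell$. Let $A=\ell^{-1}1_{\{0,\dots,\ell-1\}}$. Then $|\hat D_i|^2\le2|\hat D_i|^2|\hat A|^2+2|\hat D_i|^2|1-\hat A|^2$. By (a) and Lemma 1 (with $M$ replaced by $\ell$) the first parts sum to at most $24|\hat A|^2\le C\hat k_\ell$.

For the second parts we first treat one interval $R=[u,v]$ with $\rho$ points. Put $h=1_R-A*1_R$. Both functions take values in $[0,1]$, so $|h|\le1$, and $h$ is supported in $[u,v+\ell-1]$. Let $\tilde h(x)=h(-x)$; then $|\hat h|^2$ is the transform of $h*\tilde h$.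
* If $\rho\ge\ell$, then for $x\in[u+\ell-1,v]$ all points $x,x-1,\dots,x-\ell+1$ lie in $R$, so $h(x)=0$. Hence $h=h'+h''$ with $h'$ supported in $[u,u+\ell-2]$, $h''$ in $[v+1,v+\ell-1]$, both bounded by $1$. Then $|\hat h|^2\le2|\hat h'|^2+2|\hat h''|^2$, and the right side is the transform of $2h'*\tilde h'+2h''*\tilde h''$, which is bounded by $4\ell\,1_{|x|\le\ell}$.
* If $\rho<\ell$, then $\|h\|_1\le2\rho$ and $h$ lives on an interval of at most $2\ell$ points. So $h*\tilde h$ is bounded by $\|h\|_1\|h\|_\infty\le2\rho$ and vanishes for $|x|>2\ell$.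

In both cases
$$|\hat1_R|^2|1-\hat A|^2=|\hat h|^2\le\hat w_R\quad\text{with }\hat w_R\text{ real},\quad|w_R(x)|\le4\min(\rho,\ell)1_{|x|\le2\ell}.$$
By (3) and $|a+b|^2\le2|a|^2+2|b|^2$, and since $\frac1{L_i}-\frac1{L_i'}=\frac{t_i}{L_iL_i'}$,
$$\sum_{i\in\mathcal J}2|\hat D_i|^2|1-\hat A|^2\le\hat w,\qquad w=4\sum_{i\in\mathcal J}\Big[\Big(\frac{t_i}{L_iL_i'}\Big)^2w_{I_i}+\frac1{L_i'^2}w_{R_i}\Big].$$
Using $\min(L_i,\ell)\le\ell$ for $I_i$ and $\min(t_i,\ell)\le t_i$ for $R_i$, then $t_i,\ell\le M$ and $L_i,L_i'>M/2$,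
$$|w(x)|\le16\sum_{i\in\mathcal J}\Big[\Big(\frac{t_i}{L_iL_i'}\Big)^2\ell+\frac{t_i}{L_i'^2}\Big]1_{|x|\le2\ell}\le16\sum_{i\in\mathcal J}\frac{(16+4)t_i}{M^2}1_{|x|\le2\ell}\le\frac{320}M1_{|x|\le2\ell}.$$
The last inequality holds because the $R_i$, $i\in\mathcal J$, are disjoint and lie in an interval of at most $M$ points, so $\sum_{\mathcal J}t_i\le M$. $\square$

## 6. A chain of dyadic partitions and the Calderón–Zygmund pieces

**Step 1: partitions that follow the rectangles.** Choose a chain $0=\sigma(0),\sigma(1),\sigma(2),\dots$ in $\mathbb N_0^d$, where each $\sigma(s+1)-\sigma(s)$ is a coordinate unit vector, that passes through all of $m(1)\le m(2)\le\dots\le m(K)$; after $m(K)$ keep adding $e_1$. For instance, if $d=2$ and $m$ takes the values $(0,1),(3,1),(3,2)$, the chain can be $(0,0),(0,1),(1,1),(2,1),(3,1),(3,2),(4,2),\dots$. Let $P_s$ be the partition of $\mathbb Z^d$ into the dyadic rectangles $\prod_n[k_n2^{\sigma_n(s)},(k_n+1)2^{\sigma_n(s)})$. Atoms of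 $P_s$ have $2^s$ points, and each atom of $P_{s+1}$ is a union of two atoms of $P_s$.

**Step 2: the stopping rectangles.** Fix $f\in\ell^1$ and $\lambda>0$. Let $\mathcal Q$ be the family of maximal atoms $Q\in\bigcup_sP_s$ with $|Q|^{-1}\sum_Q|f|>\lambda$. Each atom with this property lies in a maximal one, because averages over atoms of $P_s$ are at most $2^{-s}\|f\|_1$. The $Q\in\mathcal Q$ are disjoint, and by maximality the next larger atom, of twice the size, has average at most $\lambda$. Hence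
$$\lambda<\frac1{|Q|}\sum_Q|f|\le2\lambda,\qquad\sum_{Q\in\mathcal Q}|Q|\le\frac{\|f\|_1}\lambda,\qquad|f|\le\lambda\text{ off }\bigcup Q, \tag{6}$$
the last because points are the atoms of $P_0$. As $|Q|\ge1$, the family $\mathcal Q$ is finite, so every sum over $\mathcal Q$ below is finite. Write $f=g+b$, $b=\sum_Qb_Q$, where $g=f$ off $\bigcup Q$, $g=\mathrm{avg}_Qf$ on $Q$, and $b_Q=(f-\mathrm{avg}_Qf)1_Q$. Then $|g|\le2\lambda$ and $\|g\|_1\le\|f\|_1$.

**Step 3: the exceptional set and localization.** For $Q\in\mathcal Q\cap P_s$ write $q(Q)=\sigma(s)$ and $Q=\prod Q_n$, $|Q_n|=2^{q_n(Q)}$. Let $Q^*=Q+\prod_n(-2^{q_n},2^{q_n})$ and $\Omega^*=\bigcup_QQ^*$. Since $|Q^*|\le3^d|Q|$,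
$$|\Omega^*|\le3^d\|f\|_1/\lambda. \tag{7}$$

**(Loc)** *If $q_n(Q)>m_n(j)$ for some $n$, or if $q(Q)\ge m(j)$, and if $u$ is supported in $Q$, then $A_ju$ vanishes off $\Omega^*$.*

Both $q(Q)$ and $m(j)$ lie on the chain, so they are comparable; in either case $q(Q)\ge m(j)$. Since $0\in E_j$, each $y\in E_j$ has $|y_n|<|I_n^j|\le2^{m_n(j)}\le2^{q_n}$. So $A_ju$ is supported in $Q+E_j\subset Q^*$. This is what the chain is for: one direction in which $Q$ is longer than $E_j$ forces $Q$ to be at least as long, up to dyadic size, in all directions.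

**Step 4: apply the splitting of Section 1.** Put $\beta_Q^N=(f1_Q)^N$ in the notation (1). By (2), $b_Q=\sum_{N\ne\emptyset}\beta_Q^N$. By (P1) and (6),
$$\|\beta_Q^N\|_1\le2^d\|f1_Q\|_1\le2^{d+1}\lambda|Q|. \tag{8}$$
Sort the pieces by their sides in the directions of $N$ only. With $q_N=(q_n)_{n\in N}$, put for $p\in\mathbb Z^N$
$$\beta^{N,p}=\sum_{Q\in\mathcal Q:\,q_N(Q)=p}\beta_Q^N,\qquad\beta^N=\sum_p\beta^{N,p},\qquad b=\sum_{N\ne\emptyset}\beta^N .$$
Here $\beta^{N,p}=0$ unless $p\ge0$. Each $Q$ occurs for one $p$, so by (8)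
$$\sum_p\|\beta^{N,p}\|_1\le2^d\|f\|_1. \tag{9}$$

## 7. The pairing estimate for pieces with the same sides in the directions of $N$

This lemma is where (P2) and (P3) enter. (P2) gives the factors $2^{p_n}/M_n$. (P3) gives the factor $\lambda$: since $\kappa$ acts in the variables $x_N$ only, we need the mass of $\beta_Q^N$ on each slice to be at most $C\lambda|Q_N|$. Without (P3) this can fail. If the mass $\lambda|Q|$ of $f1_Q$ sits on one slice $\{x_{N^c}=\text{const}\}$, that slice carries $\lambda|Q_N||Q_{N^c}|$.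

**Lemma 3.** Let $\emptyset\ne N\subset\{1,\dots,d\}$, $p\in\mathbb N_0^N$, and let $M_n\ge2^{p_n}$ be real for $n\in N$. For each $n\in N$ let $\kappa_n:\mathbb Z\to\mathbb C$ satisfy one of

* (I) $|\kappa_n(x)|\le\gamma_nM_n^{-1}e^{-|x|/2M_n}$, with some $\gamma_n\ge0$;
* (II) $\kappa_n=k_{M_n}$, in which case put $\gamma_n=2^{p_n}/M_n$.

Let $\kappa=\bigotimes_{n\in N}\kappa_n$ act by convolution in the variables $x_N$. Then $\|\kappa*\beta^{N,p}\|_\infty\le C\lambda\prod_{n\in N}\gamma_n$, and hence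
$$\Big|\int_{\mathbb T^d}\prod_{n\in N}\hat\kappa_n(\theta_n)\,|\widehat{\beta^{N,p}}(\theta)|^2d\theta\Big|=|\langle\kappa*\beta^{N,p},\beta^{N,p}\rangle|\le C\lambda\Big(\prod_{n\in N}\gamma_n\Big)\|\beta^{N,p}\|_1. \tag{10}$$

*Proof.* **Step 1: on a slice the relevant rectangles are disjoint and carry mass at most $C\lambda$ times their size.** Fix $x\in\mathbb Z^d$. Only those $Q$ with $q_N(Q)=p$ and $x_{N^c}\in Q_{N^c}:=\prod_{n\notin N}Q_n$ matter at $x$. For these the sets $Q_N=\prod_{n\in N}Q_n$ are pairwise disjoint: a common point $a$ of $Q_N$ and $\tilde Q_N$ would give the common point $(a,x_{N^c})$ of $Q$ and $\tilde Q$. By (P3) the slice sum does not depend on the slice, so by (8)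
$$\sum_{y\in Q_N}|\beta_Q^N(y,x_{N^c})|=\frac{\|\beta_Q^N\|_1}{|Q_{N^c}|}\le2^{d+1}\lambda|Q_N|. \tag{11}$$

**Step 2: use the cancellation in the directions of type (II).** We have
$$\kappa*\beta^{N,p}(x)=\sum_Q\sum_{y\in Q_N}\prod_{n\in N}\kappa_n(x_n-y_n)\,\beta_Q^N(y,x_{N^c}).$$
Let $a_n=a_n(Q)$ be the left endpoint of $Q_n$. For each $n$ of type (II) we may replace $\kappa_n(x_n-y_n)$ by $k_{M_n}(x_n-y_n)-k_{M_n}(x_n-a_n)$. Indeed, expand the product of these differences; in each term that contains some $k_{M_n}(x_n-a_n)$, the only dependence on $y_n$ is in $\beta_Q^N$, so by (P2) the sum over $y_n$ is $0$.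

Now estimate the difference. Since $|u|$ and $|u+1|$ differ by $1$, $|k_M(u+1)-k_M(u)|=\frac{(1-r)^2}{1+r}r^{\min(|u|,|u+1|)}\le(1-r)^2r^{\min(|u|,|u+1|)}$. Going from $x_n-y_n$ to $x_n-a_n$ takes $|y_n-a_n|<2^{p_n}\le M_n$ unit steps, and all points met have modulus at least $|x_n-y_n|-M_n$. By Bernoulli's inequality $(1-\frac1{2M})^M\ge\frac12$, that is, $r^{-M}\le2$. With $1-r=\frac1{2M_n}$ and $r^{|x|}\le e^{-|x|/2M_n}$,
$$|k_{M_n}(x_n-y_n)-k_{M_n}(x_n-a_n)|\le2^{p_n}\cdot\frac1{(2M_n)^2}\cdot2\,r^{|x_n-y_n|}\le\frac{2^{p_n}}{M_n}\cdot\frac1{M_n}e^{-|x_n-y_n|/2M_n}.$$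
So with either type in each direction,
$$|\kappa*\beta^{N,p}(x)|\le\prod_{n\in N}\gamma_n\;\sum_Q\sum_{y\in Q_N}\prod_{n\in N}M_n^{-1}e^{-|x_n-y_n|/2M_n}\,|\beta_Q^N(y,x_{N^c})|.$$

**Step 3: spread the mass over $Q_N$ and sum.** For $y,z\in Q_N$ we have $|y_n-z_n|<2^{p_n}\le M_n$, so $e^{-|x_n-y_n|/2M_n}\le e^{1/2}e^{-|x_n-z_n|/2M_n}$. Replace $y$ by $z$ in the exponentials, use (11), and average over $z\in Q_N$:
$$\sum_{y\in Q_N}\prod_{n\in N}M_n^{-1}e^{-|x_n-y_n|/2M_n}|\beta_Q^N(y,x_{N^c})|\le e^{d/2}2^{d+1}\lambda\sum_{z\in Q_N}\prod_{n\in N}M_n^{-1}e^{-|x_n-z_n|/2M_n}.$$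
Sum over $Q$. The $Q_N$ are disjoint, so the total is at most $C\lambda\prod_{n\in N}\sum_{z\in\mathbb Z}M_n^{-1}e^{-|z|/2M_n}$, and $\sum_ze^{-|z|/2M}\le1+4M\le5M$. This is the bound for $\|\kappa*\beta^{N,p}\|_\infty$. Plancherel and $|\langle u,\beta\rangle|\le\|u\|_\infty\|\beta\|_1$ give (10). $\square$

## 8. Proof of Theorem 1: the level set of $\mathcal S_1f$

**Good part: an $\ell^2$ bound.** For every $h\in\ell^2$, by (4), $|\varphi|\le1$, Plancherel and Lemma 2(a),
$$\|\mathcal S_1h\|_2^2\le\int\sum_{i\in\mathcal I_1}|\hat D_i(\theta_1)|^2|\hat h(\theta)|^2d\theta\le12\|h\|_2^2. \tag{12}$$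
With $h=g$: $\|\mathcal S_1g\|_2^2\le12\|g\|_\infty\|g\|_1\le24\lambda\|f\|_1$.

**Bad part: the aim.** For each nonempty $N$ we construct $G_N\ge0$ with
$$\Big(\sum_{i\in\mathcal I_1}|T_i\beta^N|^2\Big)^{1/2}\le G_N\ \text{ off }\Omega^*,\qquad\|G_N\|_2^2\le C\lambda\|f\|_1. \tag{13}$$
For $\rho\in\mathbb N_0^N$ put $|\rho|=\sum_{n\in N}\rho_n$, and let $m_N(i)=(m_n(i))_{n\in N}$. The vector $\rho$ will measure how much smaller $Q$ is than $E_i$ in the directions of $N$, and we want decay in $|\rho|$.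

**Case A: $1\notin N$.** Here the moving direction is not a direction of cancellation, and $m_N(i)=m_N(i+1)$ for $i\in\mathcal I_1$.

*Localize.* If $q_N(Q)\not\le m_N(i)$, then $q_n(Q)>m_n(i)=m_n(i+1)$ for some $n\in N$, and by (Loc) with $j=i$ and $j=i+1$, $T_i\beta_Q^N=0$ off $\Omega^*$. Hence off $\Omega^*$
$$T_i\beta^N=\sum_{\rho\in\mathbb N_0^N}T_i\beta^{N,m_N(i)-\rho}. \tag{14}$$
Only finitely many $\rho$ give nonzero terms. By Minkowski's inequality in $\ell^2(\mathcal I_1)$ we may take $G_N=\sum_\rho\big(\sum_{i\in\mathcal I_1}|T_i\beta^{N,m_N(i)-\rho}|^2\big)^{1/2}$.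

*Estimate one $\rho$.* Group the $i$ by the value $\mu=m_N(i)$. For $n\in N$ we have $|I_n^i|\ge2^{\mu_n}/2$, so $|\varphi_{I_n^i}|^2\le65\,\hat k_{2^{\mu_n}}$ by Lemma 1, the same bound for all $i$ in the group; for $n\ge2$, $n\notin N$, use $|\varphi|\le1$. Then sum $|\hat D_i(\theta_1)|^2$ over the group by Lemma 2(a), and apply Lemma 3 with type (II) in all directions, $M_n=2^{\mu_n}$, $p=\mu-\rho$, so that $\gamma_n=2^{-\rho_n}$:
$$\sum_{i\in\mathcal I_1}\|T_i\beta^{N,m_N(i)-\rho}\|_2^2\le\sum_\mu\int\sum_{i:\,m_N(i)=\mu}|\hat D_i(\theta_1)|^2\prod_{n\in N}|\varphi_{I_n^i}(\theta_n)|^2\,|\widehat{\beta^{N,\mu-\rho}}(\theta)|^2d\theta$$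
$$\le C\sum_\mu\int\prod_{n\in N}\hat k_{2^{\mu_n}}(\theta_n)\,|\widehat{\beta^{N,\mu-\rho}}(\theta)|^2d\theta\le C2^{-|\rho|}\lambda\sum_\mu\|\beta^{N,\mu-\rho}\|_1\le C2^{-|\rho|}\lambda\|f\|_1,$$
the last by (9). Therefore $\|G_N\|_2\le\sum_\rho C2^{-|\rho|/2}(\lambda\|f\|_1)^{1/2}\le C(\lambda\|f\|_1)^{1/2}$.

This case contains Example B, with $N=\{2\}$ and $\rho=0$: there is no decay in $i$, but all steps with the same $m_N(i)$ are paid for once, by Lemma 2(a).

**Case B: $1\in N$.** Now the moving side is also a direction of cancellation. Call $i\in\mathcal I_1$ *short* if $m_1(i)=m_1(i+1)$ and *crossing* if $m_1(i)<m_1(i+1)$. We bound the two partial square functions separately; $G_N$ is the sum of the two bounds.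

*Short steps.* Again $m_N(i)=m_N(i+1)$, so (14) holds off $\Omega^*$ for the same reason. Fix $\rho$ and $\mu$ with $p=\mu-\rho\ge0$. For short $i$ with $m_N(i)=\mu$ we have $L_i,L_i'\in(2^{\mu_1-1},2^{\mu_1}]$. We use Lemma 2(b) with $M=2^{\mu_1}$ and a scale $\ell$ half-way (in the exponent) between $2^{p_1}$ and $2^{\mu_1}$:
$$\ell=2^{\mu_1-\lfloor\rho_1/2\rfloor}\in[2^{p_1},2^{\mu_1}].$$
First bound $|\varphi_{I_n^i}|^2$ by $65\,\hat k_{2^{\mu_n}}$ for $n\in N\setminus\{1\}$ (Lemma 1), which is allowed since $|\hat D_i|^2\ge0$; then bound $\sum_i|\hat D_i|^2$ by Lemma 2(b), which is allowed since the $\hat k$ are positive: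
$$\sum_{i\text{ short},\,m_N(i)=\mu}\|T_i\beta^{N,p}\|_2^2\le C\int\big(C\hat k_\ell+\hat w\big)(\theta_1)\prod_{n\in N\setminus\{1\}}\hat k_{2^{\mu_n}}(\theta_n)\,|\widehat{\beta^{N,p}}(\theta)|^2d\theta .$$
Apply Lemma 3 to the two pieces, with $M_1=\ell\ge2^{p_1}$ and with type (II), $M_n=2^{\mu_n}$, for the other $n$:

* $\kappa_1=k_\ell$ is of type (II) with $\gamma_1=2^{p_1}/\ell=2^{-\rho_1+\lfloor\rho_1/2\rfloor}\le2^{-\rho_1/2}$;
* $\kappa_1=w$ satisfies $|w(x)|\le\frac C{2^{\mu_1}}1_{|x|\le2\ell}\le\frac{C\ell}{2^{\mu_1}}\,\ell^{-1}e^{-|x|/2\ell}$, because $e^{-|x|/2\ell}\ge e^{-1}$ there. So it is of type (I) with $\gamma_1=C2^{-\lfloor\rho_1/2\rfloor}\le C2^{-\rho_1/2}$.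

The other directions give $\gamma_n=2^{-\rho_n}\le2^{-\rho_n/2}$. Hence the sum is at most $C2^{-|\rho|/2}\lambda\|\beta^{N,\mu-\rho}\|_1$. Summing over $\mu$ with (9) gives $C2^{-|\rho|/2}\lambda\|f\|_1$, and by Minkowski over $\rho$ the short steps are dominated off $\Omega^*$ by a function of $\ell^2$ norm at most $\sum_\rho C2^{-|\rho|/4}(\lambda\|f\|_1)^{1/2}\le C(\lambda\|f\|_1)^{1/2}$.

*Crossing steps.* These are few, so we give up the difference: $|T_i\beta^N|^2\le2|A_i\beta^N|^2+2|A_{i+1}\beta^N|^2$. Let $j=i$ (respectively $j=i+1$). By (Loc), if $q_N(Q)\not\le m_N(j)$ then $A_j\beta_Q^N=0$ off $\Omega^*$; so off $\Omega^*$, $A_j\beta^N=\sum_\rho A_j\beta^{N,m_N(j)-\rho}$. The multiplier of $A_j$ is $\prod_n\varphi_{I_n^j}(\theta_n)$. Lemma 1 for $n\in N$ (now including $n=1$) and Lemma 3 with type (II), $M_n=2^{m_n(j)}$, give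
$$\|A_j\beta^{N,m_N(j)-\rho}\|_2^2\le C2^{-|\rho|}\lambda\|\beta^{N,m_N(j)-\rho}\|_1 .$$
As $i$ runs through the crossing steps, the values $m_1(i)$ are distinct, and so are the values $m_1(i+1)$: if $i<i'$ are crossing, then $m_1(i)<m_1(i+1)\le m_1(i')<m_1(i'+1)$. Since $1\in N$, the vectors $m_N(j)$ are distinct, so by (9) $\sum_j\|A_j\beta^{N,m_N(j)-\rho}\|_2^2\le C2^{-|\rho|}\lambda\|f\|_1$. Sum over $\rho$ by Minkowski. This completes (13).

**Conclusion.** Off $\Omega^*$ we have $\mathcal S_1f\le\mathcal S_1g+\sum_{N\ne\emptyset}G_N$, a sum of $2^d$ functions. By Chebyshev's inequality, (7), (12) and (13),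
$$|\{\mathcal S_1f>\lambda\}|\le|\Omega^*|+\frac{2^d}{\lambda^2}\Big(\|\mathcal S_1g\|_2^2+\sum_{N\neq\emptyset}\|G_N\|_2^2\Big)\le\frac{C\|f\|_1}\lambda .$$
With the reductions of Section 4 this proves Theorem 1. $\blacksquare$

## 9. Proof of Theorem 2(1): $\ell^p$ bounds for $1<p<\infty$

**The range $1<p\le2$.** By (12), applied in each direction, and the reductions of Section 4 (which work for norms by monotone convergence), $\|\mathcal Sf\|_2\le C\|f\|_2$. Since $\mathcal S$ is sublinear, the Marcinkiewicz interpolation theorem between this bound and Theorem 1 gives $1<p<2$.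

**The range $2<p<\infty$: reduction to one dimension.** Make the reductions of Section 4 and consider $\mathcal S_1$. Let $\mathsf M_n$ be the uncentered one-dimensional Hardy–Littlewood maximal operator in the variable $x_n$: the supremum of averages of $|u|$ over intervals of the line in direction $n$ that contain the point. Since $0\in I_n^i$, the set $x_n-I_n^i$ contains $x_n$, so averaging over $I_n^i$ is dominated by $\mathsf M_n$. Hence
$$|T_if|\le\mathsf M_2\cdots\mathsf M_d\big(|D_i*_1f|\big),$$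
where $*_1$ is convolution in $x_1$. We recall the Fefferman–Stein inequality (Amer. J. Math. 93 (1971)): for $1<p<\infty$, $\|(\sum_i(\mathsf Mu_i)^2)^{1/2}\|_p\le C_p\|(\sum_i|u_i|^2)^{1/2}\|_p$. It passes from $\mathbb R$ to $\mathbb Z$ by extending functions to be constant on $[k,k+1)$: an interval $J$ of integers containing $k$ corresponds to the interval $\bigcup_{j\in J}[j,j+1)$, which contains $[k,k+1)$ and has the same average, so the discrete maximal function at $k$ is at most the continuous one on $[k,k+1)$. Apply it on lines in the directions $d,d-1,\dots,2$ in turn. What remains is an inequality on each line in direction $1$. So it suffices to show, on $\mathbb Z$,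
$$\|F\|_p\le C_p\|f\|_p,\qquad F=\Big(\sum_{i\in\mathcal I_1}|D_i*f|^2\Big)^{1/2}. \tag{15}$$
The sum is finite, so $F\in\ell^p$.

**The sharp function.** Let $F^\#(x)=\sup_{Q\ni x}\frac1{|Q|}\sum_Q|F-\mathrm{avg}_QF|$ over dyadic intervals $Q\subset\mathbb Z$. We use the dyadic sharp function inequality $\|F\|_p\le C_p\|F^\#\|_p$ for $F\in\ell^p$ (Fefferman–Stein, Acta Math. 129 (1972)). Here is a short proof. Let $\mathsf M^{\mathrm{dy}}$ be the dyadic maximal operator, which has weak type $(1,1)$ constant $1$, and let $0<\gamma<1$. For $\lambda>0$ the set $\{\mathsf M^{\mathrm{dy}}F>\lambda\}$ is the disjoint union of the maximal dyadic $Q$ with $\mathrm{avg}_QF>\lambda$ (they exist since averages are at most $|Q|^{-1/p}\|F\|_p$). The parent $\hat Q$ has $\mathrm{avg}_{\hat Q}F\le\lambda$, as have all larger dyadic intervals. So if $x\in Q$ and $\mathsf M^{\mathrm{dy}}F(x)>2\lambda$, then $\mathsf M^{\mathrm{dy}}\big((F-\mathrm{avg}_{\hat Q}F)1_Q\big)(x)>\lambda$. The set of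 such $x$ has at most $\lambda^{-1}\sum_Q|F-\mathrm{avg}_{\hat Q}F|\le\lambda^{-1}|\hat Q|\inf_QF^\#$ points, which is at most $2\gamma|Q|$ if $Q$ contains a point with $F^\#\le\gamma\lambda$. Hence
$$|\{\mathsf M^{\mathrm{dy}}F>2\lambda,\ F^\#\le\gamma\lambda\}|\le2\gamma|\{\mathsf M^{\mathrm{dy}}F>\lambda\}|.$$
Multiply by $p\lambda^{p-1}$ and integrate: $2^{-p}\|\mathsf M^{\mathrm{dy}}F\|_p^p\le2\gamma\|\mathsf M^{\mathrm{dy}}F\|_p^p+\gamma^{-p}\|F^\#\|_p^p$. As $\|\mathsf M^{\mathrm{dy}}F\|_p<\infty$, the choice $\gamma=2^{-p-2}$ gives the claim, since $F\le\mathsf M^{\mathrm{dy}}F$.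

Since $\mathsf M$ is bounded on $\ell^{p/2}$ ($p/2>1$), (15) follows from
$$F^\#\le C(\mathsf M|f|^2)^{1/2}. \tag{16}$$

**Proof of (16).** Fix a dyadic interval $Q$ with $|Q|=H$, a point $z\in Q$, and put $\Lambda=\inf_Q\mathsf M|f|^2$. We use repeatedly: if an interval $J$ contains $Q$, then $\sum_J|f|^2\le|J|\Lambda$. Recall that $0\in I_i$. Split $\mathcal I_1$ into
$$\mathcal A_0=\{L_i'\le H\},\qquad\mathcal B=\{L_i\ge H\},\qquad\mathcal C=\{L_i<H<L_i'\},$$
where $\mathcal C$ has at most one element. Let $c=(\sum_{\mathcal B}|D_i*f(z)|^2)^{1/2}$. The triangle inequality in $\ell^2(\mathcal I_1)$ gives, for $x\in Q$,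
$$|F(x)-c|\le\Big(\sum_{\mathcal A_0\cup\mathcal C}|D_i*f(x)|^2\Big)^{1/2}+\Big(\sum_{\mathcal B}|D_i*f(x)-D_i*f(z)|^2\Big)^{1/2}. \tag{17}$$

*Small steps $\mathcal A_0$.* Here $D_i$ is supported in $I_i'\subset(-H,H)$, so on $Q$ only $f1_{Q+(-H,H)}$ matters. By Plancherel and Lemma 2(a),
$$\frac1H\sum_{x\in Q}\sum_{\mathcal A_0}|D_i*f(x)|^2\le\frac{12}H\sum_{Q+(-H,H)}|f|^2\le36\Lambda .$$

*The step $\mathcal C$.* The average over $I_i\subset(-H,H)$ has, by Cauchy–Schwarz and exchanging sums, mean square over $Q$ at most $\frac1H\sum_{Q+(-H,H)}|f|^2\le3\Lambda$. For $I_i'$ and $x\in Q$, $\big|\frac1{L_i'}\sum_{y\in I_i'}f(x-y)\big|^2\le\frac1{L_i'}\sum_{Q-I_i'}|f|^2\le2\Lambda$, since $Q-I_i'\supset Q$ is an interval of length $H+L_i'-1\le2L_i'$. So the mean of $|D_i*f|^2$ over $Q$ is at most $2(3+2)\Lambda=10\Lambda$.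

*Large steps $\mathcal B$.* For an interval $R$ put $R^{x,z}=(x-R)\triangle(z-R)$. Since $|x-z|<H$, $|R^{x,z}|\le2\min(|R|,H)$, so $\big|\sum_{x-R}f-\sum_{z-R}f\big|^2\le2H\sum_{R^{x,z}}|f|^2$. By (3),
$$|D_i*f(x)-D_i*f(z)|^2\le4H\Big(\frac1{L_i}-\frac1{L_i'}\Big)^2\sum_{y\in I_i^{x,z}}|f(y)|^2+\frac{4H}{L_i'^2}\sum_{y\in R_i^{x,z}}|f(y)|^2 .$$
The set $I_i^{x,z}$ lies in $Q-I_i$, an interval of length at most $2L_i$ (as $L_i\ge H$) containing $Q$. So the first term is at most $4H\big(\frac1{L_i}-\frac1{L_i'}\big)^2\cdot2L_i\Lambda\le8H\big(\frac1{L_i}-\frac1{L_i'}\big)\Lambda$. The sum over $\mathcal B$ telescopes, and $L_i\ge H$, so the first terms give at most $8\Lambda$.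

For the second terms, $y\in R_i^{x,z}$ implies $x-y\in R_i$ or $z-y\in R_i$. The $R_i$ are disjoint, so each $y$ lies in at most two of the sets $R_i^{x,z}$. Group the indices by $L_i'\in[2^kH,2^{k+1}H)$, $k\ge0$. In one group all $R_i^{x,z}$ lie in $Q-I'$, where $I'$ is the largest $I_i'$ of the group; this is an interval of length at most $2^{k+2}H$ containing $Q$. So the second terms sum to at most
$$\sum_{k\ge0}\frac{4H}{(2^kH)^2}\cdot2\cdot2^{k+2}H\Lambda=\sum_{k\ge0}32\cdot2^{-k}\Lambda=64\Lambda .$$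

Averaging (17) over $x\in Q$ and using Cauchy–Schwarz in the first term, $\frac1H\sum_Q|F-c|\le(\sqrt{46}+\sqrt{72})\Lambda^{1/2}$. Since $\frac1H\sum_Q|F-\mathrm{avg}_QF|\le\frac2H\sum_Q|F-c|$ and $\Lambda\le\mathsf M|f|^2(x)$ for $x\in Q$, this proves (16). $\blacksquare$

## 10. Proof of Theorem 2(2): boundedness on $\ell^1$

If $\sup_i|E_i|<\infty$, there are only finitely many distinct $E_i$. So $\mathcal Sf$ is at most the sum of the finitely many nonzero functions $|A_if-A_{i+1}f|$, each of $\ell^1$ norm at most $2\|f\|_1$.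

If $\sup_i|E_i|=\infty$, then $|E_i|\to\infty$ by nesting. Take $f=\delta_0$. On $E_{i+1}\setminus E_i$ we have $\mathcal S\delta_0\ge|A_i\delta_0-A_{i+1}\delta_0|=|E_{i+1}|^{-1}$, and these sets are disjoint, so
$$\|\mathcal S\delta_0\|_1\ge\sum_i\Big(1-\frac{|E_i|}{|E_{i+1}|}\Big).$$
The sum is infinite. Otherwise some tail from $i=k$ on would be at most $\frac12$, and then $\frac{|E_k|}{|E_{n+1}|}=\prod_{i=k}^n\frac{|E_i|}{|E_{i+1}|}\ge1-\sum_{i=k}^n\big(1-\frac{|E_i|}{|E_{i+1}|}\big)\ge\frac12$ for all $n$, although the left side tends to $0$. $\blacksquare$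

## 11. Proof of Theorem 2(3): independent base-4 digits and the exponent 2

Let $E_i=\{0,\dots,4^i-1\}\times\{0\}^{d-1}$, $i\ge1$. On functions $f(x_1)\delta_0(x_2,\dots,x_d)$ the averages act in $x_1$ only, so we may take $d=1$.

**Step 1: the test function.** Let $r_k(x)=(-1)^{\lfloor x/4^k\rfloor}$, which is constant on blocks of length $4^k$ and has period $2\cdot4^k$. For $n\ge2$ put $N=n+1$ and $f=1_{[0,4^N)}\sum_{k=1}^nr_k$. For $k<k'$, $r_{k'}$ is constant on blocks of length $4^{k'}$, a multiple of the period of $r_k$, and $r_k$ has mean zero on such blocks. So the $r_k$ are orthogonal on $[0,4^N)$, $\|f\|_2^2=n4^N$, and by Cauchy–Schwarz $\|f\|_1\le4^{N/2}\|f\|_2=n^{1/2}4^N$.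

**Step 2: a digit pattern that forces a large difference.** Let $4^n\le x<4^N$ have base-4 digits $d_j$, and let $1\le i\le n-1$ with $(d_{i-1},d_i,d_{i+1})=(3,1,1)$. The operators $A_i$ and $A_{i+1}$ at $x$ average over the windows $[x-4^i+1,x]$ and $[x-4^{i+1}+1,x]$, which lie in $[0,4^N)$ because $x\ge4^n\ge4^{i+1}$. Note that $r_k(x)=(-1)^{d_k}$.

* For $k<i$, both window lengths are multiples of the period $2\cdot4^k$, so $A_ir_k(x)=A_{i+1}r_k(x)=0$. Likewise $A_{i+1}r_i(x)=0$.
* For $k=i$, let $v=x\bmod4^i$. As $d_{i-1}=3$, $v+1>\frac344^i$. As $d_i=1$, $r_i=-1$ on the block of $x$; the window of length $4^i$ contains $v+1$ points of this block and $4^i-v-1$ points of the preceding one, where $r_i=1$. So $A_ir_i(x)=1-\frac{2(v+1)}{4^i}\le-\frac12$.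
* For $k=i+1$, let $u=x\bmod4^{i+1}$. As $d_i=1$, $u\ge4^i$, so the window of length $4^i$ stays in the block of $x$, and as $d_{i+1}=1$, $A_ir_{i+1}(x)=-1$. Trivially $A_{i+1}r_{i+1}(x)\ge-1$. So $(A_i-A_{i+1})r_{i+1}(x)\le0$.
* For $k\ge i+2$, $x\bmod4^k\ge d_{i+1}4^{i+1}=4^{i+1}$, so both windows stay in one block of $r_k$ and the difference is $0$.

Adding up, $(A_i-A_{i+1})f(x)\le-\frac12$ for every such $i$.

**Step 3: count the patterns.** Use only $i=1,4,7,\dots\le n-1$; there are $J=\lfloor(n+1)/3\rfloor$ of them. They involve disjoint triples among the digits $d_0,\dots,d_n$, so for $x$ uniform in $[0,4^N)$ the patterns are independent events of probability $\frac1{64}$. Their number $X$ has mean $J/64$ and variance at most $J/64$. By Chebyshev's inequality $X<J/128$ has probability at most $\frac{J/64}{(J/128)^2}=\frac{256}J\le\frac14$ once $J\ge1024$. Also $x\ge4^n$ with probability $\frac34$. So for large $n$, on at least $\frac124^N$ points,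
$$\Big(\sum_i|A_if-A_{i+1}f|^r\Big)^{1/r}\ge\tfrac12\Big(\frac J{128}\Big)^{1/r}\ge c_rn^{1/r},\qquad c_r>0.$$

**Step 4: contradiction with a weak type bound.** A weak type $(1,1)$ bound, used at levels increasing to $c_rn^{1/r}$, would give $c_rn^{1/r}\cdot\frac124^N\le C\|f\|_1\le Cn^{1/2}4^N$ for all large $n$, that is, $n^{1/r-1/2}\le2C/c_r$. This is false for $0<r<2$. $\blacksquare$
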